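# The Koopman $C^*$-algebra of the Grigorchuk group is just-infinite

## 1. Just-infinite algebras, tree automorphisms, Koopman and orbit representations

All ideals of $C^*$-algebras below are two-sided, and representations of $C^*$-algebras are $*$-representations on Hilbert spaces.

**Definition (just-infinite).** A $C^*$-algebra $A$ is *just-infinite* if it is infinite dimensional and $A/I$ is finite dimensional for every closed ideal $I$ with $0\ne I\ne A$. A $*$-algebra $B$ is just-infinite if it is infinite dimensional and all its quotients by non-zero proper two-sided ideals are finite dimensional. A group is just-infinite if it is infinite and all its proper quotients are finite.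

*Examples.* An infinite dimensional simple $C^*$-algebra is just-infinite, since there is nothing to check. The algebra $\mathcal K+\mathbb C1$ (compact operators on $\ell^2$ plus scalars) is just-infinite: its only ideal other than $0$ and itself is $\mathcal K$, with quotient $\mathbb C$. The algebra $C(\mathbb T)$ is not: restriction to a closed half circle is an infinite dimensional quotient with non-zero kernel.

**Definition (residually finite dimensional).** $A$ is *residually finite dimensional* if its finite dimensional representations separate its points. *Example:* $C(\mathbb T)$, by evaluations at points.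

**Definition ($\mathrm{Prim}$).** $\mathrm{Prim}(A)$ is the set of kernels of irreducible representations of $A$; its closed sets are the hulls $\{P: P\supset I\}$ of closed ideals $I$. *Example:* $\mathrm{Prim}(\mathcal K+\mathbb C1)=\{0,\mathcal K\}$, with open sets $\emptyset$, $\{0\}$ and the whole space.

**Definition (tree, boundary, sections).** The vertices of the binary rooted tree are the finite words over $\{0,1\}$. Put $L_n=\{0,1\}^n$ and $X=\{0,1\}^{\mathbb N}$ (the boundary), and let $X_v\subset X$ be the cylinder of sequences with prefix $v$. An automorphism $g$ acts on words, preserving length and prefixes, and on $X$. Its *section* $g|_v$ at $v$ is defined by $g(vw)=g(v)\,g|_v(w)$. From the definition,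
$$(gh)|_v=g|_{hv}\,h|_v. \tag{1}$$
$\mathrm{St}(n)$ is the subgroup fixing $L_n$ pointwise, $\mathrm{St}(v)$ the stabilizer of $v$, and $g\in\mathrm{St}(1)$ is written $g=(g|_0,g|_1)$. More generally, in a *spherically homogeneous* rooted tree with finite branching numbers $m_i\ge 2$, the vertices are the words $w_1\cdots w_n$ with $w_i\in\{0,\dots,m_i-1\}$, and $L_n,X,X_v$ are defined in the same way. A group is *level-transitive* if it is transitive on every $L_n$.

**Definition (the group $\mathcal G$).** $\mathcal G$, the Burnside-type group of intermediate growth discovered by Grigorchuk, is generated by the automorphisms $a,b,c,d$ of the binary tree, where $a(0w)=1w$, $a(1w)=0w$, and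
$$b=(a,c),\qquad c=(a,d),\qquad d=(1,b). \tag{2}$$

*Example.* $b(0110)=0\,a(110)=0010$. Also $b|_1=c$, $b|_{10}=c|_0=a$, $b|_{11}=c|_1=d$ and $b|_{110}=d|_0=1$. The last equality, with $b(110)=110$, says that $b$ fixes $X_{110}$ pointwise.

Since $a(g_0,g_1)a=(g_1,g_0)$, we also have
$$aba=(c,a),\qquad aca=(d,a),\qquad ada=(b,1). \tag{3}$$

**Definition (Koopman representation).** Let $G$ be a countable group of automorphisms of a spherically homogeneous tree and $\mu$ the uniform measure on $X$, so $\mu(X_v)=1/|L_n|$ for $v\in L_n$. Then $\pi$ is the unitary representation of $G$ on $L^2(X,\mu)$ given by $(\pi(g)f)(x)=f(g^{-1}x)$, extended linearly to $\mathbb C[G]$, and $C^*_\pi(G)=\overline{\pi(\mathbb C[G])}$.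

Let $1_v\in B(L^2(X))$ be multiplication by the indicator of $X_v$ (we also write $1_{X_v}$ for the function). Then
$$\pi(g)\,1_v\,\pi(g)^*=1_{gv}. \tag{4}$$
The functions depending only on the first $m$ letters form an invariant subspace, unitarily equivalent (via normalized indicators of cylinders) to the permutation representation $\pi_m$ on $\ell^2(L_m)$. These subspaces increase with dense union, so
$$\|\pi(f)\|=\sup_m\|\pi_m(f)\|\qquad(f\in\mathbb C[G]). \tag{5}$$
In particular $C_\pi^*(G)$ is residually finite dimensional. For the binary tree let $V_0$ be the constants, and for $n\ge1$ let $V_n$ be the space of functions depending only on the first $n$ letters and orthogonal to those depending only on the first $n-1$. Thus $\dim V_0=1$ and $\dim V_n=2^{n-1}$ for $n\ge1$. For $G=\mathcal G$ let $\sigma_n$ be the restriction of $C_\pi^*(\mathcal G)$ to $V_n$.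

*Example.* $V_1$ is spanned by $1_{X_0}-1_{X_1}$; there $a$ acts by $-1$ and $b,c,d$ by $1$. On $V_2$, with basis $f_0=1_{X_{00}}-1_{X_{01}}$ and $f_1=1_{X_{10}}-1_{X_{11}}$, $a$ swaps $f_0$ and $f_1$. Since $b$ and $c$ act on $X_0$ through $a$ and fix the words $10,11$, they act by $f_0\mapsto-f_0$, $f_1\mapsto f_1$; and $d$ acts as the identity.

**Definition (orbit representation, regular point).** For $x\in X$, $\rho_x$ is the permutation representation of $G$ on $\ell^2(Gx)$, $\rho_x(g)\delta_y=\delta_{gy}$. The point $x$ is *regular* if every $g\in G$ with $gx=x$ fixes a neighborhood of $x$ pointwise.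

Regular points exist for every countable $G$: $x$ is regular if and only if $x\notin\bigcup_{g\in G}\partial\,\mathrm{Fix}(g)$, where $\mathrm{Fix}(g)$ is the closed set of fixed points of $g$ in $X$. The boundary of a closed set is closed and nowhere dense, so Baire's theorem applies.

*Example for $\mathcal G$.* The point $1^\infty=111\cdots$ is not regular: $b$ fixes it, but $b|_{1^n}\in\{b,c,d\}$ is a non-trivial automorphism for every $n$, so $b$ moves points in every $X_{1^n}$. The point $0^\infty$ is regular. More generally let $x$ be a sequence that does not end in $1^\infty$, and let $g=s_1\cdots s_r$ with all $s_i$ generators. Each generator changes at most one letter of a sequence, so no point $y_i=s_{i+1}\cdots s_rx$ equals $1^\infty$. If $y=1^k0\cdots$, the section of a generator at a prefix of $y$ of length at least $k+2$ is $1$. By (1), $g|_v=1$ for every long enough prefix $v$ of $x$. If moreover $gx=x$, then $gv=v$ and $g$ fixes $X_v$ pointwise.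

**Definition (amenable orbit).** The action on $Gx$ is *amenable*, written $1\prec\rho_x$, if the trivial representation is weakly contained in $\rho_x$: $\big|\sum_gf_g\big|\le\|\rho_x(f)\|$ for all $f=\sum f_gg\in\mathbb C[G]$. Generally, $\pi\prec\rho_x$ means $\|\pi(f)\|\le\|\rho_x(f)\|$ for all $f$.

We use this in an equivalent form: *there are unit vectors $\xi_k\in\ell^2(Gx)$ with $\|\rho_x(g)\xi_k-\xi_k\|\to0$ for all $g\in G$.* Given such vectors, $\|\rho_x(f)\xi_k-(\sum f_g)\xi_k\|\to0$, which gives the inequality. Conversely assume the inequality, let $S\subset G$ be finite with $1\in S$, and put $f=|S|^{-1}\sum_{s\in S}s$. Then $\|\rho_x(f)\|=1$, so there are unit vectors $\xi_k$ with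
$$\|\rho_x(f)\xi_k\|^2=|S|^{-2}\sum_{s,s'\in S}\mathrm{Re}\,\langle\rho_x(s)\xi_k,\rho_x(s')\xi_k\rangle\to1.$$
Each term of the sum is at most $1$, so each tends to $1$. Taking $s'=1$ gives $\|\rho_x(s)\xi_k-\xi_k\|^2=2-2\,\mathrm{Re}\langle\rho_x(s)\xi_k,\xi_k\rangle\to0$. Exhaust the countable group $G$ by such $S$ and pass to a diagonal sequence.

*Example.* For $\mathbb Z$ acting on itself, the normalized indicators of $\{1,\dots,k\}$ are almost invariant.

**Definition (rigid stabilizers, branch group).** $\mathrm{Rist}_G(v)$ is the subgroup of those $g\in G$ that act trivially outside the subtree at $v$; $\mathrm{Rist}_G(n)$ is generated by all $\mathrm{Rist}_G(v)$, $|v|=n$. A level-transitive $G$ (on a spherically homogeneous tree with finite branching numbers $\ge2$) is a *branch group* if all $\mathrm{Rist}_G(v)\ne1$ and all $\mathrm{Rist}_G(n)$ have finite index in $G$.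

*Example.* Write $\iota_v(k)$ for the automorphism acting as $k$ on the subtree at $v$ and trivially elsewhere. Then $d=\iota_1(b)$ is a non-trivial element of $\mathrm{Rist}_{\mathcal G}(1)$, where $1$ is the vertex. Section 4 shows that $\mathcal G$ is a branch group.

**Textbook facts.**

* (F1) A closed ideal of a $C^*$-algebra is self-adjoint. A proper closed ideal is the intersection of the kernels of the irreducible representations vanishing on it.
* (F2) If $\sigma$ is an irreducible representation on $H$ and $J$ is an ideal with $\sigma(J)\ne0$, then $\sigma|_J$ is non-degenerate, because the closed span of $\sigma(J)H$ is invariant. If $J$ is a closed ideal of a $C^*$-algebra $M$, a non-degenerate representation $\sigma$ of $J$ on $H$ extends uniquely to $M$ on the same $H$, by $\tilde\sigma(m)\sigma(j)h=\sigma(mj)h$. (With an approximate unit $(e_\lambda)$ of $J$, $\sum\sigma(mj_i)h_i=\lim_\lambda\sigma(me_\lambda)\sum\sigma(j_i)h_i$ has norm at most $\|m\|\,\|\sum\sigma(j_i)h_i\|$, so this is well defined.)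
* (F3) A finite dimensional $C^*$-algebra is a direct sum of matrix algebras. Its ideals are the partial sums and its irreducible representations are the projections to the summands. Finitely many pairwise inequivalent finite dimensional irreducible representations $\sigma_i$ on $V_i$ map the algebra onto $\bigoplus B(V_i)$.

**The question.** Write $A=C^*_\pi(\mathcal G)$. Grigorchuk, Musat and Rørdam, "Just-infinite C*-algebras" (arXiv:1604.08774, 2016), is the source of the problem. The following are recorded as known: the group $\mathcal G$ is just-infinite; $\mathbb C[\mathcal G]$ and the full algebra $C^*(\mathcal G)$ are not just-infinite; the $*$-algebra $B=\pi(\mathbb C[\mathcal G])$ is just-infinite. *Is its closure $A$ just-infinite?* In other words, does every non-zero relation added to $A$ leave only finitely many dimensions?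

**Theorem A.** $C^*_\pi(\mathcal G)$ is just-infinite.

**Theorem B.** The $\sigma_n$ $(n\ge0)$ are irreducible and pairwise inequivalent. The map $F\mapsto I_F=\bigcap_{n\in F}\ker\sigma_n$ (with $I_\emptyset=A$) is a bijection from the finite subsets of $\{0,1,2,\dots\}$ onto the non-zero closed ideals of $A$, and $A/I_F\cong\bigoplus_{n\in F}B(V_n)$. Every irreducible representation of $A$ is either faithful or equivalent to exactly one $\sigma_n$. Also $\lim_n\|\sigma_n(T)\|=\|T\|$ for all $T\in A$. Hence $\mathrm{Prim}(A)=\{0\}\cup\{\ker\sigma_n:n\ge0\}$, whose non-empty open sets are the complements of finite subsets of $\{\ker\sigma_n\}$.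

**Theorem C.** Let $G$ be a countable branch group and $\pi$ its Koopman representation for the uniform measure. Then $C^*_\pi(G)$ is just-infinite if and only if the action of $G$ on some orbit $Gx$, with $x$ a regular boundary point, is amenable. In that case all orbits on the boundary are amenable. In particular $C_\pi^*(G)$ is just-infinite for every countable amenable branch group.

None of the facts recorded as known is used in the proofs.

## 2. Relations, transitivity, and a character that does not survive in $A$

**Relations.** We claim that $b,c,d$ are commuting involutions with $bc=d$, $cd=b$, $db=c$. From (2), $b^2=(1,c^2)$, $c^2=(1,d^2)$, $d^2=(1,b^2)$, so by induction on the level all three squares are trivial. Next, $bc=(1,cd)$ is to be compared with $d=(1,b)$, $cd=(a,db)$ with $b=(a,c)$, and $db=(a,bc)$ with $c=(a,d)$. If the three relations hold on level $n$, they hold on level $n+1$. Finally, $bc=d$ is an involution, so $bc=(bc)^{-1}=cb$, and similarly for the other pairs. By (1), sections of elements of $\mathcal G$ lie in $\mathcal G$, since those of the generators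 do.

**Self-replication.** The first coordinates of $b,ada,aba,aca\in\mathrm{St}(1)$ are $a,b,c,d$. So the homomorphism $\mathrm{St}(1)\to\mathcal G$, $g\mapsto g|_0$, is onto, and, conjugating by $a$, so is $g\mapsto g|_1$. Hence for each vertex $v$ *the map $\mathrm{St}(v)\to\mathcal G$, $g\mapsto g|_v$, is onto*. Indeed for $v=iv'$ and $h\in\mathcal G$ choose by induction $g'\in\mathrm{St}(v')$ with $g'|_{v'}=h$, and then $g\in\mathrm{St}(1)$ with $g|_i=g'$.

**Level-transitivity.** By induction on $n$: given two words in $L_n$, use $a$ to make both start with $0$, say $0v'$ and $0w'$. Choose $h\in\mathcal G$ with $hv'=w'$ and $g\in\mathrm{St}(1)$ with $g|_0=h$. Then $g(0v')=0w'$.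

**A one-dimensional test.** The simplest finite dimensional quotients to look for are characters of $\mathcal G$. Two of them are certainly representations of $A$: $\sigma_0$ (trivial) and $\sigma_1$ ($a\mapsto-1$; $b,c,d\mapsto1$). Consider another, the sign $\chi$ of the permutation of $L_2$. Here $a$ is the product of two transpositions, $b$ and $c$ act as the transposition of $00$ and $01$, and $d$ acts trivially. So $\chi(a)=\chi(d)=1$ and $\chi(b)=\chi(c)=-1$. Does $\chi$ factor through $A$?

It does not. Since $b$ fixes $X_{110}$ pointwise, the projection $\frac12(1+\pi(b))$ fixes the range of $1_{110}$, so $\frac12(1+\pi(b))\ge1_{110}$. Choose $g_1,\dots,g_8\in\mathcal G$ with $\{g_i(110)\}=L_3$. By (4),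
$$\sum_{i=1}^8\pi(g_i)\,\tfrac12(1+\pi(b))\,\pi(g_i)^*\ \ge\ \sum_{i=1}^81_{g_i(110)}=1. \tag{6}$$
Both ends lie in $A$. If $\chi$ defined a representation of $A$, it would preserve this inequality; but the left side is sent to $8\cdot\frac12(1+\chi(b))=0$, and $0\ge1$ is false. So $A$ has fewer finite dimensional representations than $C^*(\mathcal G)$. Inequality (6) will be used again in Section 9.

## 3. What the dense subalgebra decides, and what it does not

A sensible first attempt is to pass from $B=\pi(\mathbb C[\mathcal G])$ to $A=\overline B$. Let $I\ne0$ be a proper closed ideal of $A$. *If* $I\cap B\ne0$, then $B/(I\cap B)$ is finite dimensional because $B$ is just-infinite. Its image in $A/I$ is dense, and a finite dimensional subspace is closed, so $\dim A/I<\infty$. The attempt stops exactly here: an element of $I$ is only a limit of elements $\pi(f)$ that need not lie in $I$, and nothing forces $I\cap B\neq0$.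

This is a real obstruction, and it appears in the same kind of situation. Let $\tau$ be the binary odometer, $\tau(0w)=1w$, $\tau(1w)=0\,\tau(w)$, and let $\mathbb Z=\langle\tau\rangle$. Since $\tau^2=(\tau,\tau)$ and $\tau$ exchanges the first letters, induction shows that $\tau$ permutes $L_n$ in one cycle of length $2^n$. So $\pi_n(\tau)$ has as eigenvalues all $2^n$-th roots of unity, and by (5)
$$\|\pi(f)\|=\sup\{|f(\zeta)|:\zeta^{2^n}=1\text{ for some }n\}=\|f\|_{C(\mathbb T)}$$
for every Laurent polynomial $f$. Here $B\cong\mathbb C[z,z^{-1}]$, all of whose proper quotients by non-zero ideals are finite dimensional: $B$ is just-infinite. But $C^*_\pi(\mathbb Z)=C(\mathbb T)$ is not. The functions vanishing on a closed half circle form a non-zero closed ideal which meets $B$ only in $0$, since a non-zero Laurent polynomial has finitely many zeros, and the quotient is infinite dimensional.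

The group $\langle\tau\rangle$ is level-transitive, and its orbits are free (so all points are regular) and amenable. What it lacks is rigid stabilizers. An even power $\tau^{2j}=(\tau^j,\tau^j)$ is trivial on $X_1$ only if $j=0$, and odd powers move $X_1$; so $\mathrm{Rist}(0)=1$. Any proof for $\mathcal G$ must therefore use the rigid stabilizers and argue with norms.

## 4. The subgroup $K$ and branching families

The purpose of this section is to produce many elements of $\mathcal G$ supported on one subtree. Let $K$ be the normal closure in $\mathcal G$ of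
$$t=(ab)^2=aba\cdot b=(ca,ac).$$
Since $ca$ moves the letter $0$, $t\ne1$ and $K\ne1$. Since $t\in\mathrm{St}(1)$, which is normal, $K\subset\mathrm{St}(1)$.

**Finite index.** In $\mathcal G/K$ the involutions $a$ and $b$ commute; $b$ and $d$ commute anyway, and $c=bd$. So $\mathcal G/K$ is generated by the images of $a,b,d$, with that of $b$ central of order at most $2$. Moreover $(ad)^2=ada\cdot d=(b,1)(1,b)=(b,b)$, so $(ad)^4=1$ and $\langle a,d\rangle$ has order at most $8$. Hence $|\mathcal G/K|\le16$.

**Claim: $\iota_v(K)\subset K$ for every vertex $v$.** By (2) and (3), $b\cdot ada=(a,c)(b,1)=(ab,c)$, so $(b\cdot ada)^2=(t,1)=\iota_0(t)$. Modulo $K$, $b$ commutes with $a$ and $d$, so this element becomes $b^2(ada)^2=1$. Thus $\iota_0(t)\in K$. Conjugate by elements of $\mathrm{St}(1)$ whose first coordinate is an arbitrary $g\in\mathcal G$ (self-replication): $\iota_0(gtg^{-1})\in K$, whence $\iota_0(K)\subset K$. Conjugating by $a$ gives $\iota_1(K)\subset K$. Since $\iota_{iv}(k)=\iota_i(\iota_v(k))$, the claim follows by induction.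

**Level subgroups.** $K_n=\prod_{v\in L_n}\iota_v(K)\cong K^{2^n}$ (the factors commute, having disjoint supports) has finite index in $\mathcal G$. Indeed $\mathrm{St}(n)$ has finite index in $\mathcal G$ and embeds in $\mathcal G^{2^n}$ by sections. The image of $K_n$ is $K^{2^n}$, which has index at most $16^{2^n}$ in $\mathcal G^{2^n}$.

**Conjugation.** Let $w=g^{-1}v$ and $s=g|_w$. For every word $u$, $g^{-1}\iota_v(k)g$ sends $wu\mapsto v\,s(u)\mapsto v\,ks(u)\mapsto w\,s^{-1}ks(u)$, and it fixes all words not below $w$. So
$$g^{-1}\iota_v(k)g=\iota_w(s^{-1}ks),\qquad g^{-1}\iota_v(K)g=\iota_{g^{-1}v}(K). \tag{7}$$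

To treat $\mathcal G$ and general branch groups at once, we isolate what was obtained.

**Definition (branching family).** Let $G$ be a countable level-transitive group of automorphisms of a spherically homogeneous tree. A *branching family* is a choice of subgroups $R_v\le G$, one for each vertex $v$, such that

* (R1) every $h\in R_v$ acts trivially outside the subtree at $v$;
* (R2) $gR_vg^{-1}=R_{gv}$ for $g\in G$;
* (R3) $R_v\ne1$;
* (R4) for each $n$, the subgroup $R(n)$ generated by all $R_v$ with $|v|=n$ has finite index in $G$.

*Examples.* $R_v=\iota_v(K)$ for $\mathcal G$, by the above. $R_v=\mathrm{Rist}_G(v)$ for any countable branch group. Since $\mathrm{Rist}_{\mathcal G}(v)\supset\iota_v(K)$, $\mathcal G$ is a branch group.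

## 5. The ideals $J_n$

In Sections 5–7, $G$ is a countable level-transitive group as in Section 4 and $A=C^*_\pi(G)$. In Sections 5 and 7 a branching family $(R_v)$ is also fixed. Let
$$J_n=\overline{\mathrm{span}}\{\pi(g)(1-\pi(h)):g\in G,\ h\in R_v,\ |v|=n\}\subset A.$$
These should be the "cofinite" ideals that every non-zero ideal contains.

**Lemma 1.** (i) $J_n$ is a non-zero closed ideal of $A$. (ii) $\dim A/J_n<\infty$. (iii) $1_wJ_n\subset J_n$ and $J_n1_w\subset J_n$ for all $w\in L_n$.

*Proof.* (i) $J_n$ is closed under left multiplication by $\pi(G)$, hence by $A$. For the right side, $(1-\pi(h))\pi(g')=\pi(g')(1-\pi(g'^{-1}hg'))$, and $g'^{-1}hg'\in R_{g'^{-1}v}$ by (R2). It is non-zero: by (R3) there is $h\neq1$ in some $R_v$, $|v|=n$. It moves some vertex $u$, and $\pi(h)1_{X_u}=1_{X_{hu}}\ne1_{X_u}$, so $1-\pi(h)\neq0$.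

(ii) Let $h=h_1\cdots h_r$ with each $h_j$ in some $R_v$, $|v|=n$. Then
$$\pi(g)-\pi(gh)=\sum_{j=1}^r\pi(gh_1\cdots h_{j-1})(1-\pi(h_j))\in J_n.$$
So modulo $J_n$, $\pi(g)$ depends only on the coset $gR(n)$. The image of $\pi(\mathbb C[G])$ in $A/J_n$ is spanned by at most $[G:R(n)]<\infty$ elements. It is dense and finite dimensional, hence all of $A/J_n$.

(iii) If $h\in R_v$, then $\varphi-\pi(h)\varphi$ vanishes off $X_v$ for all $\varphi\in L^2(X)$, so $1-\pi(h)=1_v(1-\pi(h))$. With (4), for $|v|=n$,
$$1_w\pi(g)(1-\pi(h))=\pi(g)1_{g^{-1}w}1_v(1-\pi(h))=\delta_{w,gv}\,\pi(g)(1-\pi(h)).$$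
This gives $1_wJ_n\subset J_n$. Take adjoints, using $J_n=J_n^*$ (F1). $\square$

Part (iii) has content because $1_w\notin A$ for $|w|\ge1$: $A$ leaves the constants invariant and $1_w$ does not.

## 6. Comparing $\rho_x$ with $\pi$

The plan is to recognize the norm of $\pi(f)$ in an arbitrary representation through finite pieces of an orbit. So we compare $\|\rho_x(f)\|$ and $\|\pi(f)\|$. This section needs no branching family.

**Lemma 2.** For every $x\in X$ and $f\in\mathbb C[G]$: $\|\rho_x(f)\|\le\|\pi(f)\|$.

*Proof.* Write $f=\sum_{s\in S}f_ss$ with $S$ finite. Let $\xi\in\ell^2(Gx)$ be a finitely supported unit vector, with distinct support points $g_1x,\dots,g_rx$. Put $T=\{g_i\}\cup\{sg_i:s\in S\}$, a finite set. Choose a prefix $v$ of $x$ so long that $tx\ne t'x$ implies $tv\neq t'v$ for $t,t'\in T$; this is possible because $tv$ is the prefix of $tx$ of length $|v|$. Let $\eta=1_{X_v}/\|1_{X_v}\|$. Then $\pi(t)\eta$ is the normalized indicator of $X_{tv}$. It depends only on $tx$, and for distinct points $tx$ these vectors are orthonormal. So $W\delta_{tx}=\pi(t)\eta$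 defines an isometry $W:\ell^2(Tx)\to L^2(X)$, and
$$W\rho_x(f)\xi=\sum_{s,i}f_s\,\xi(g_ix)\,\pi(sg_i)\eta=\pi(f)W\xi.$$
Hence $\|\rho_x(f)\xi\|=\|\pi(f)W\xi\|\le\|\pi(f)\|$. $\square$

**Lemma 3.** If $Gx$ is an amenable orbit, then $\|\rho_x(f)\|\ge\|\pi(f)\|$ for all $f\in\mathbb C[G]$.

*Proof.* Let $\xi_k\in\ell^2(Gx)$ be unit vectors with $\|\rho_x(g)\xi_k-\xi_k\|\to0$ for all $g$. Fix $m$ and let $p:Gx\to L_m$ be the $m$-prefix map, which is $G$-equivariant.

**Step 1: the mass of $\xi_k$ becomes equidistributed on $L_m$.** Let $\nu_k$ be the image of the probability $|\xi_k|^2$ under $p$. By Cauchy–Schwarz,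
$$\big\||\rho_x(g)\xi_k|^2-|\xi_k|^2\big\|_1\le\big\||\rho_x(g)\xi_k|-|\xi_k|\big\|_2\,\big\||\rho_x(g)\xi_k|+|\xi_k|\big\|_2\le2\|\rho_x(g)\xi_k-\xi_k\|\to0.$$
Pushing forward by $p$, $\nu_k(g^{-1}w)-\nu_k(w)\to0$ for all $g\in G$, $w\in L_m$. As $G$ is transitive on $L_m$, $\nu_k$ tends to the uniform measure.

**Step 2: transport vectors from $\ell^2(L_m)$ to the orbit.** For $\varphi\in\ell^2(L_m)$ put $\varphi_k=|L_m|^{1/2}(\varphi\circ p)\,\xi_k$. By Step 1, $\|\varphi_k\|^2=|L_m|\sum_w|\varphi(w)|^2\nu_k(w)\to\|\varphi\|^2$. By equivariance, $\rho_x(g)\varphi_k=|L_m|^{1/2}\big((\pi_m(g)\varphi)\circ p\big)\rho_x(g)\xi_k$, so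
$$\|\rho_x(g)\varphi_k-(\pi_m(g)\varphi)_k\|\le|L_m|^{1/2}\|\varphi\|_\infty\|\rho_x(g)\xi_k-\xi_k\|\to0.$$

**Step 3: conclude.** By linearity $\|\rho_x(f)\varphi_k-(\pi_m(f)\varphi)_k\|\to0$, so $\|\rho_x(f)\varphi_k\|\to\|\pi_m(f)\varphi\|$ while $\|\varphi_k\|\to\|\varphi\|$. Hence $\|\rho_x(f)\|\ge\|\pi_m(f)\|$ for all $m$, and (5) finishes the proof. $\square$

**Lemma 4.** Every orbit of $\mathcal G$ on $X$ is amenable.

*Proof.* Let $x=vx'$ with $|v|=n\ge1$, and $F_n=\{wx':w\in L_n\}$. We show that $F_n$ lies in the orbit and is almost invariant.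

Let $s$ be a generator and $w\in L_n$. We have $a|_w=1$. For $s\in\{b,c,d\}$ and $w=1^k0u$, the section at $1^k0$ is $1$ or $a$, so $s|_w=1$ if $u$ is non-empty. So $s|_w=1$ except possibly when $s\in\{b,c,d\}$ and $w\in\{1^n,1^{n-1}0\}$. In these exceptional cases $sw=w$, because $b,c,d$ fix first letters and their sections at $1^j$ again lie in $\{b,c,d\}$.

Consequently, if $sw\ne w$, then $s(wx')=(sw)x'$. Since $\mathcal G$ is transitive on $L_n$, each $w\in L_n$ is reached from $v$ by applying generators, and we may omit the steps that do not move the word. Following these steps from $x=vx'$ gives $F_n\subset\mathcal Gx$. Moreover $s(wx')\in F_n$ for all but at most two $w$, so $|sF_n\setminus F_n|\le2$. As $|sF_n|=|F_n|$, $|sF_n\,\triangle\,F_n|\le4$. For the unit vector $\xi_n=2^{-n/2}1_{F_n}$,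
$$\|\rho_x(s)\xi_n-\xi_n\|\le2\cdot2^{-n/2}\to0.$$
Every $g\in\mathcal G$ is a product of generators, so the triangle inequality gives $\|\rho_x(g)\xi_n-\xi_n\|\to0$. $\square$

## 7. Cylinder projections in an arbitrary irreducible representation

Let $\sigma$ be an irreducible representation of $A$ on $H$. We would like to repeat the proof of Lemma 2 inside $H$ and bound $\|\sigma(\pi(f))\|$ from below by $\|\rho_x(f)\xi\|$. That proof needs cylinders: a vector whose translates by $T$ are orthogonal. In $H$ there are no cylinders, and $\sigma(1_v)$ makes no sense, since $1_v\notin A$. The way past this is Lemma 1(iii). The projections $1_w$, $w\in L_n$, multiply $J_n$ into itself. So as soon as $\sigma(J_n)\ne0$, fact (F2) makes them act on $H$.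

A second difference from Lemma 2 is that a vector below the new projection need not be an indicator, so "$\pi(t)\eta$ depends only on $tx$" is no longer automatic. Regularity of $x$ repairs this.

**Lemma 5 (key lemma).** Let $x$ be a regular point whose orbit is amenable. For $f\in\mathbb C[G]$ and $\varepsilon>0$ there is $n$ such that every irreducible representation $\sigma$ of $A$ with $\sigma(J_n)\ne0$ satisfies $\|\sigma(\pi(f))\|\ge\|\pi(f)\|-\varepsilon$.

*Proof.*

**Step 1: choose $n$.** By Lemma 3 there is a finitely supported unit vector $\xi\in\ell^2(Gx)$ with $\|\rho_x(f)\xi\|\ge\|\pi(f)\|-\varepsilon$. Let $g_1x,\dots,g_rx$ be the distinct points of its support, $f=\sum_{s\in S}f_ss$ with $S$ finite, $T=\{g_i\}\cup\{sg_i:s\in S\}$. As $T$ is finite and $x$ is regular, we can choose $n$ such that for the prefix $v$ of $x$ of length $n$ and all $t,t'\in T$: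

* if $tx\ne t'x$, then $tv\ne t'v$;
* if $tx=t'x$, then $t^{-1}t'$ (which fixes $x$) fixes $X_v$ pointwise.

This $n$ does not depend on $\sigma$.

**Step 2: make the $1_w$ act on $H$.** Let $\sigma$ be irreducible on $H$ with $\sigma(J_n)\ne0$. The set
$$M=\{R\in B(L^2(X)):RJ_n\subset J_n,\ J_nR\subset J_n\}$$
is a $C^*$-algebra (it is closed, and self-adjoint because $J_n=J_n^*$). It contains $A$ and, by Lemma 1(iii), all $1_w$ with $w\in L_n$; and $J_n$ is a closed ideal in it. By (F2), $\sigma|_{J_n}$ is non-degenerate and extends to a representation $\tilde\sigma$ of $M$ on $H$, and $\tilde\sigma|_A=\sigma$ by uniqueness of the extension to $A$. Put $P_w=\tilde\sigma(1_w)$. These are projections with $\sum_{w\in L_n}P_w=1$, and by (4)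
$$\sigma(\pi(g))P_w\sigma(\pi(g))^*=P_{gw}.$$
Since their sum is $1$, some $P_w$ is non-zero; by transitivity on $L_n$ all are. If $h\in G$ fixes $X_v$ pointwise, then $\pi(h)1_v=1_v$, and so $\sigma(\pi(h))P_v=P_v$.

**Step 3: copy a piece of the orbit into $H$.** Choose a unit vector $\eta\in P_vH$. For $y=tx$, $t\in T$, put $\eta_y=\sigma(\pi(t))\eta\in P_{tv}H$. If $tx=t'x$, then $t^{-1}t'$ fixes $X_v$ pointwise, so $\sigma(\pi(t^{-1}t'))\eta=\eta$ and $\eta_y$ is well defined. If $tx\ne t'x$, then $tv\ne t'v$ and the vectors are orthogonal. So $W\delta_y=\eta_y$ defines an isometry $W:\ell^2(Tx)\to H$, and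
$$W\rho_x(f)\xi=\sum_{s,i}f_s\,\xi(g_ix)\,\sigma(\pi(sg_i))\eta=\sigma(\pi(f))W\xi.$$
Since $\|W\xi\|=1$, $\|\sigma(\pi(f))\|\ge\|\rho_x(f)\xi\|\ge\|\pi(f)\|-\varepsilon$. $\square$

## 8. Every non-zero ideal contains some $J_n$: proof of Theorem A

**Proposition 6.** Let $G$ be a countable level-transitive group with a branching family, and suppose some regular point has an amenable orbit. Then every non-zero closed ideal of $A=C_\pi^*(G)$ contains some $J_n$, and $A$ is just-infinite.

*Proof.*

**Step 1: $A$ is infinite dimensional.** $A$ acts on $\ell^2(L_n)$ (functions of the first $n$ letters), and by transitivity a point mass is a cyclic vector. So $\dim A\ge|L_n|\ge2^n$ for all $n$.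

**Step 2: a non-zero ideal contains some $J_n$.** Let $I\ne0$ be a closed ideal. If $I=A$ there is nothing to show. Otherwise take $T\in I$ with $\|T\|=1$ and $f\in\mathbb C[G]$ with $\|T-\pi(f)\|<\frac14$; then $\|\pi(f)\|>\frac34$. Let $n$ be given by Lemma 5 for $f$ and $\varepsilon=\frac14$. If $\sigma$ is irreducible with $\sigma(J_n)\ne0$, then
$$\|\sigma(T)\|\ge\|\sigma(\pi(f))\|-\tfrac14\ge\|\pi(f)\|-\tfrac14-\tfrac14>\tfrac14>0,$$
so $\sigma(I)\ne0$. In other words, every irreducible $\sigma$ vanishing on $I$ vanishes on $J_n$. Since $I$ is the intersection of the kernels of such $\sigma$ (F1), $J_n\subset I$. The argument never needs $\pi(f)\in I$: the point where Section 3 stopped is bypassed by the lower norm bound.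

**Step 3: conclude.** $A/I$ is a quotient of $A/J_n$, which is finite dimensional by Lemma 1. $\square$

*Proof of Theorem A.* $\mathcal G$ has the branching family $\iota_v(K)$ (Section 4), regular points exist (Section 1; for instance $0^\infty$), and all orbits are amenable (Lemma 4). Apply Proposition 6. $\blacksquare$

## 9. All ideals of $C^*_\pi(\mathcal G)$: proof of Theorem B

Now $G=\mathcal G$, $A=C^*_\pi(\mathcal G)$, $R_v=\iota_v(K)$, and $J=J_0=\overline{\mathrm{span}}\{\pi(g)(1-\pi(k)):g\in\mathcal G,k\in K\}$.

**Step 1: $\sigma_0\oplus\sigma_1$ induces $A/J\cong\mathbb C^2$.** Let $q:A\to Q=A/J$ and write $q(g)$ for $q(\pi(g))$. Since $K\subset\mathrm{St}(1)$ acts trivially on $L_1$, $\sigma_0$ and $\sigma_1$ vanish on $J$. They are the characters with $a\mapsto1$ and $a\mapsto-1$ respectively, and $b,c,d\mapsto1$. So $\sigma_0\oplus\sigma_1$ maps $Q$ onto $\mathbb C^2$. It remains to show $q(b)=q(c)=q(d)=1$, for then $Q=\mathrm{span}\{1,q(a)\}$ has dimension at most $2$.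

*Why $q(b)=1$.* As $q(t)=1$, the involutions $q(a)$ and $q(b)$ commute, so $q(b)$ is central in $Q$. Applying $q$ to (6) gives $8\cdot\frac12(1+q(b))\ge1$, that is, $4(1+q(b))\ge1$. The spectrum of the self-adjoint unitary $q(b)$ lies in $\{1,-1\}$, and $-1$ is excluded by this inequality. So $q(b)=1$, and $q(c)=q(b)q(d)=q(d)$.

*Why $q(c)=1$.* Let $e_b=\frac14(1+\pi(b))(1-\pi(c))$, the product of two commuting projections and hence a projection. The sets $X_0,X_{10},X_{11}$ are invariant under $b$ and $c$. On $X_0$ both act through the section $a$, so $e_b$ acts there as $\frac14(1+\pi(a))(1-\pi(a))=0$. On $X_{10}$ the section of $c$ is $d|_0=1$, so $1-\pi(c)$ and $e_b$ act as $0$. Hence $e_b=1_{11}e_b1_{11}$, and $e=\pi(a)e_b\pi(a)$ satisfies $e=1_{01}e1_{01}$ because $a(11)=01$. Now $b(01)=00$, so $1_{01}\pi(b)1_{01}=1_{01}1_{00}\pi(b)=0$ and $e\pi(b)e=0$. Apply $q$, using $q(b)=1$: $q(e)=q(e)^2=0$. Conjugating back, $0=q(e_b)=\frac14\cdot2\,(1-q(c))$. So $q(c)=1=q(d)$.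

**Step 2: $J_n=M_{2^n}(J)$.** This reduces level $n$ to level $0$. Identify $L^2(X)=\ell^2(L_n)\otimes L^2(X)$ by reading $x$ as $wx'$, $w\in L_n$ (with measures normalized). If $F$ is supported on $X_v$ with $F(vx')=\varphi(x')$, then $(\pi(g)F)(gv\,z')=F(v\,(g|_v)^{-1}z')=(\pi(g|_v)\varphi)(z')$. So
$$\pi(g)=\sum_{v\in L_n}e_{gv,v}\otimes\pi(g|_v),\qquad 1-\pi(\iota_v(k))=e_{v,v}\otimes(1-\pi(k)).$$
Hence $A\subset M_{2^n}(A)$, and
$$\pi(g)(1-\pi(\iota_v(k)))=e_{gv,v}\otimes\pi(g|_v)(1-\pi(k)).$$
For fixed $v$ the pair $(gv,g|_v)$ takes every value $(w,h)\in L_n\times\mathcal G$: pick $g_0$ with $g_0v=w$, then $s\in\mathrm{St}(v)$ with $s|_v=(g_0|_v)^{-1}h$, and let $g=g_0s$. Then $gv=w$ and, by (1), $g|_v=g_0|_v\,s|_v=h$. So $J_n$ is the closed span of all $e_{w,v}\otimes\pi(h)(1-\pi(k))$, which is $M_{2^n}(J)$.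

**Step 3: $J_n=\bigcap_{i=0}^{n+1}\ker\sigma_i$.** By Step 2, $J_n$ is the kernel of $A\hookrightarrow M_{2^n}(A)\to M_{2^n}(A/J)$. By Step 1, it is therefore the kernel on $A$ of $(\mathrm{id}\otimes\sigma_0)\oplus(\mathrm{id}\otimes\sigma_1)$. These are the restrictions of $A$ to $\ell^2(L_n)\otimes V_0$ and $\ell^2(L_n)\otimes V_1$. The first space consists of the functions of the first $n$ letters, that is, $\bigoplus_{i\le n}V_i$. The second consists of the functions of the first $n+1$ letters with zero sum over the last one, that is, $V_{n+1}$.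

**Step 4: the $\sigma_n$ are irreducible and inequivalent.** $V_0$ and $V_1$ are one-dimensional. On $V_2$, in the basis $f_0,f_1$, $a$ is the swap and $b=\mathrm{diag}(-1,1)$. These generate $M_2$, so $\sigma_2(A)=B(V_2)$. Further $ab$ sends $f_0\mapsto-f_1$, $f_1\mapsto f_0$, so $(ab)^2=-1$ on $V_2$ and $\sigma_2(1-\pi(t))=2$. Thus $\sigma_2(J)$ is a non-zero ideal of $B(V_2)$, and $\sigma_2(J)=B(V_2)$. For $n\ge2$ we have $V_n=\ell^2(L_{n-2})\otimes V_2$ and $J_{n-2}=M_{2^{n-2}}(J)$, so $\sigma_n(J_{n-2})=B(V_n)$. So all $\sigma_n$ are irreducible. The dimensions $1,1,2,4,8,\dots$ distinguish them, except for $\sigma_0$ and $\sigma_1$, which differ on $a$. With Step 3 and (F3),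
$$A/J_n\cong\bigoplus_{i=0}^{n+1}B(V_i). \tag{8}$$

**Step 5: the bijection $F\mapsto I_F$.** Let $I\ne0$ be a closed ideal. By Proposition 6, $I\supset J_m$ for some $m$, so $I/J_m$ is an ideal of (8). By (F3) it consists of the elements whose components in some set $F\subset\{0,\dots,m+1\}$ vanish. So $I=I_F$ and $A/I_F\cong\bigoplus_{i\in F}B(V_i)$. Conversely, for finite $F$ choose $m$ with $F\subset\{0,\dots,m+1\}$; then $I_F\supset J_m\ne0$. Two different finite sets $F,F'$ give different ideals, as one sees in a common $A/J_m$; in the same way,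
$$I_F\subset\ker\sigma_n\iff n\in F. \tag{9}$$

**Step 6: non-faithful irreducible representations.** If $\sigma$ is irreducible with $\ker\sigma\ne0$, then $\ker\sigma=I_F$ for a finite $F$. So $\sigma$ factors through $\bigoplus_{i\in F}B(V_i)$, and by (F3) it is equivalent to some $\sigma_i$, to exactly one by Step 4. The $\sigma_i$ are not faithful, since $\dim A=\infty$. So every irreducible representation of $A$ is either faithful or equivalent to exactly one $\sigma_n$.

**Step 7: a faithful irreducible representation exists.** This shows $0\in\mathrm{Prim}(A)$. Take any $x\in X$. By Lemmas 2, 3 and 4, $\|\rho_x(f)\|=\|\pi(f)\|$ for all $f$, so $\pi(f)\mapsto\rho_x(f)$ extends to a faithful representation of $A$. We show that $\rho_x$ is irreducible.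

First, the stabilizer $\mathrm{Stab}(x)$ has only infinite orbits on $\mathcal Gx\setminus\{x\}$. Let $y\in\mathcal Gx$, $y\ne x$, and choose a prefix $u$ of $y$ that is not a prefix of $x$. Then $\iota_u(K)\subset\mathrm{Stab}(x)$. Write $y=uy'$. The $\mathrm{Stab}(x)$-orbit of $y$ contains $\{u(ky'):k\in K\}$, so it suffices that $Ky'$ is infinite. Now $\mathcal Gy'$ is infinite, since it meets every cylinder by level-transitivity. As $\mathcal G=\bigcup_jg_jK$ is a finite union, $\mathcal Gy'=\bigcup_jg_jKy'$, so $Ky'$ is infinite.

Now let $R$ be a bounded operator commuting with $\rho_x(\mathcal G)$. For $g\in\mathrm{Stab}(x)$, $\rho_x(g)R\delta_x=R\delta_{gx}=R\delta_x$. So $R\delta_x\in\ell^2(\mathcal Gx)$ is constant on $\mathrm{Stab}(x)$-orbits, hence zero on the infinite ones, and $R\delta_x=\lambda\delta_x$. Then $R\delta_{gx}=\rho_x(g)R\delta_x=\lambda\delta_{gx}$ for all $g$, so $R=\lambda1$. Thus $\rho_x$ is irreducible.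

**Step 8: the primitive ideal space.** By Steps 6 and 7, $\mathrm{Prim}(A)=\{0\}\cup\{\ker\sigma_n:n\ge0\}$. The closed sets are the hulls. That of $I=0$ is the whole space, and that of $I_F$ is $\{\ker\sigma_n:n\in F\}$ by (9). So the closed sets are the whole space and the finite subsets of $\{\ker\sigma_n\}$; the non-empty open sets are the complements of the latter. In particular $\bigcap_{n\in F}\ker\sigma_n=0$ for infinite $F$: otherwise this ideal is $I_{F'}$ with $F'$ finite, and (9) gives $F\subset F'$, which is impossible.

**Step 9: $\lim_n\|\sigma_n(T)\|=\|T\|$.** Fix a regular $x$. By Step 3, $J_m=I_{\{0,\dots,m+1\}}$, so (9) gives $\sigma_n(J_m)\ne0$ for $n\ge m+2$. Given $f\in\mathbb C[\mathcal G]$ and $\varepsilon>0$, let $m$ be the integer of Lemma 5. Then $\|\pi(f)\|-\varepsilon\le\|\sigma_n(\pi(f))\|\le\|\pi(f)\|$ for all $n\ge m+2$. So the limit formula holds on $\pi(\mathbb C[\mathcal G])$ and, by density and contractivity of the $\sigma_n$, on $A$. $\blacksquare$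

## 10. Countable branch groups and amenable orbits: proof of Theorem C

Let $G$ be a countable branch group and $A=C^*_\pi(G)$. The rigid stabilizers form a branching family: (R1) holds by definition, (R2) because $g\,\mathrm{Rist}_G(v)g^{-1}=\mathrm{Rist}_G(gv)$, and (R3), (R4) are the branch conditions.

**Step 1: an amenable regular orbit suffices.** If some regular $x$ has an amenable orbit, Proposition 6 applies, and $A$ is just-infinite.

**Step 2: if $A$ is just-infinite, every orbit is amenable.** Let $x\in X$ be arbitrary. By Lemma 2, $\|\rho_x(f)\|\le\|\pi(f)\|$, so $\rho_x$ induces a representation of $A$ on $\ell^2(Gx)$. The orbit $Gx$ meets every cylinder by level-transitivity, so it is infinite. Since $\delta_x$ is cyclic for $\rho_x$ and $\ell^2(Gx)$ is infinite dimensional, the image of $A$ is infinite dimensional. Its kernel is a proper closed ideal with infinite dimensional quotient, so it is $0$, as $A$ is just-infinite. A faithful representation is isometric: $\|\rho_x(f)\|=\|\pi(f)\|$ for all $f$, and so $\pi\prec\rho_x$. On the constants $\pi$ is trivial, so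 $\big|\sum f_g\big|\le\|\pi(f)\|=\|\rho_x(f)\|$, that is, $1\prec\rho_x$.

**Step 3: the equivalence.** Since $G$ is countable, regular points exist (Section 1). So if $A$ is just-infinite, Step 2 provides an amenable orbit of a regular point, and in fact all orbits are amenable. With Step 1 this is the asserted equivalence together with the statement on all orbits.

**Step 4: amenable groups.** Let $G$ be amenable, with Følner sets $E_k$, so $|gE_k\,\triangle\,E_k|/|E_k|\to0$ for all $g$. Push the uniform probability on $E_k$ forward under the equivariant map $h\mapsto hx$ to a probability $\theta_k$ on $Gx$; then $\|g\theta_k-\theta_k\|_1\to0$. For $\xi_k=\theta_k^{1/2}$, the inequality $|\alpha-\beta|^2\le|\alpha^2-\beta^2|$ for $\alpha,\beta\ge0$ gives $\|\rho_x(g)\xi_k-\xi_k\|^2\le\|g\theta_k-\theta_k\|_1\to0$. So every orbit is amenable, and $C^*_\pi(G)$ is just-infinite by Step 1 applied to any regular point. $\blacksquare$
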